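# A word with countably many values and an infinite verbal subgroup

## Three theorems on the word $[[z,y],[z,y]^x]$ and a relative of it

Conventions: $[g,h]=g^{-1}h^{-1}gh$ and $g^h=h^{-1}gh$; "countable" means finite or countably infinite. Throughout,
$$w=w(x,y,z)=\bigl[[z,y],[z,y]^x\bigr].$$

**Theorem A.** There is a pro-2 group $G$, soluble of derived length $\le 3$, such that the set of $w$-values of $G$ is countably infinite. In particular $w(G)$ is infinite.

**Theorem B.** For this fixed word $w$, a topological space is homeomorphic to the set of $w$-values of some profinite group having only countably many $w$-values if and only if it is a non-empty countable compact Hausdorff space. In particular the Cantor–Bendixson rank of such a value set is unbounded among countable ordinals.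

**Theorem C.** Let $v=[u,u^{[x_1,x_2]}]$ with $u=\bigl[[y_1,y_2],[y_3,y_4]^2\bigr]$. There is a topologically 5-generated soluble pro-2 group in which $v$ has exactly $\aleph_0$ values and $v(G)$ is infinite.

Here is what the statements mean. A *profinite group* is a compact Hausdorff totally disconnected topological group, equivalently an inverse limit of finite groups; it is *pro-2* if the finite groups can be taken to be 2-groups. Closed subgroups of products of finite 2-groups are pro-2. A *group word* in $k$ variables is an element of the free group on $x_1,\dots,x_k$.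

**Definition.** Let $w=w(x_1,\dots,x_k)$ be a group word and $G$ a profinite group. A *$w$-value* is an element $w(g_1,\dots,g_k)$ with $g_1,\dots,g_k\in G$. The *verbal subgroup* $w(G)$ is the closed subgroup of $G$ topologically generated by all $w$-values.

For example, in $G=\mathbb Z_2$ (written additively) the word $x^2$ has value set $2\mathbb Z_2$, which is already a closed subgroup and equals $w(G)$. For the word $[x,y]$, the group $w(G)$ is the closure of the derived subgroup.

The paper "On conciseness of words in profinite groups" by Eloisa Detomi, Marta Morigi and Pavel Shumyatsky (arXiv:1507.03362, 2015) contains the following conjecture: *if the word $w$ has only countably many values in a profinite group $G$, then $w(G)$ is finite.* We ask whether this holds for every $w$ and every $G$. Theorem A says that it does not. Since $w(G)$ contains all the $w$-values, it suffices to find a group with a countably infinite set of values. Theorem B describes exactly which spaces occur as value sets for the one word $w$, and Theorem C gives a counterexample in a topologically finitely generated group. In all the counterexamples the word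 has infinitely many values; nothing is claimed about words with *finitely* many values and an infinite verbal subgroup.

## The words $x$ and $[x,y]$: Baire category and homogeneity

We first see why the conjecture is reasonable.

**The word $x$.** If $w=x$, then the value set is $G$. Suppose that $G$ is countable. A non-empty compact Hausdorff space is not a countable union of closed sets with empty interior (Baire), so some one-point set $\{g\}$ is open. Translations are homeomorphisms, so $G$ is discrete, and being compact it is finite. The same argument shows:

> (H) A countable compact Hausdorff space on which some group of homeomorphisms acts transitively is finite.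

**The word $[x,y]$.** Suppose that $G$ has only countably many commutators. Fix $g\in G$. Since $g[g,x]=g^x$, the conjugacy class $g^G$ is countable. It is compact and $G$ acts transitively on it by conjugation, so it is finite by (H). Put $X_n=\{g: |g^G|\le n\}$. This set is closed: if $g$ has $n+1$ distinct conjugates $g^{x_0},\dots,g^{x_n}$, so does every element near $g$. As $G=\bigcup_n X_n$, Baire's theorem gives a coset $aN\subseteq X_n$ with $N$ an open normal subgroup. For $g\in N$ we have $g=a^{-1}(ag)$, so $C_G(g)\supseteq C_G(a)\cap C_G(ag)$ and $|g^G|\le n^2$. Multiplying by the finitely many elements of a transversal of $N$, each with a finite class, we see that class sizes in $G$ are bounded. By B. H. Neumann's theorem, a group with bounded conjugacy class sizes has finite derived subgroup. So the conjecture holds for $[x,y]$.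

**Where this stops.** For a general word two ingredients are missing. First, a set such as $\{w(x,b,c):x\in G\}$ need not be homogeneous, so (H) does not apply. The value set is a countable compact space, and such a space may be infinite; the simplest infinite one is a convergent sequence together with its limit. Second, Baire's theorem still says that $w$ is constant on some product of cosets of an open subgroup, but there need not be an identity that carries this information to the other cosets. We therefore aim for a group in which the values form a sequence converging to $1$.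

## Coordinates switched on by disjoint clopen sets

Here is a plan. Let $\mathcal P=\prod_i P_i$ be a product of finite groups of class at most 2, with central subgroups $S_i$ such that $R_i=P_i/S_i$ is abelian, and let an abelian profinite group $\hat A$ act on all $P_i$. Work in $\mathcal P\rtimes\hat A$, where $kpk^{-1}=k\cdot p$ for $k\in \hat A$, $p\in\mathcal P$, and hence
$$p^k=k^{-1}\cdot p .$$
As $\hat A$ is abelian, $u=[z,y]$ lies in $\mathcal P$. If $x$ has image $h\in\hat A$, then the $i$-th coordinate of $w(x,y,z)=[u,u^x]$ is $b_i(\bar u_i,h^{-1}\bar u_i)$, where $b_i:R_i\times R_i\to S_i$ is the commutator form and the bar means image in $R_i$. Suppose there are pairwise disjoint sets $O_i$ such that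
$$b_i(r,h^{-1}r)=0\quad\text{for all } r\in R_i,\ \text{unless}\ h\in O_i .$$
Then for each $x$ at most one coordinate is switched on, so every value lies in the countable set $\bigcup_i S_i$. So we need a form for which the *quadratic* map $r\mapsto b(r,hr)$ vanishes identically for most $h$, without vanishing for all $h$.

**A first try, with an odd prime.** Let $p$ be odd, $E$ a finite elementary abelian $p$-group, $R=\mathbb F_p[E]$, and let $b$ be an $E$-invariant form with values in $\mathbb F_p$, so $b(a,a')=\gamma(a^{-1}a')$ for $a,a'\in E$. It is alternating exactly when $\gamma(1)=0$ and $\gamma(a^{-1})=-\gamma(a)$. Choose $k\ne 1$ and put $\gamma(k)=1$, $\gamma(k^{-1})=-1$, and $\gamma=0$ elsewhere, hoping to switch on only at $k^{\pm1}$. For $r=1+g$,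
$$b(r,hr)=2\gamma(h)+\gamma(hg)+\gamma(hg^{-1}).$$
Let $h\notin\{1,k,k^{-1}\}$ and $g=h^{-1}k$. The right side is $0+1+\gamma(h^2k^{-1})$. Now $h^2k^{-1}=k$ would give $h=k$, and $h^2k^{-1}=k^{-1}$ would give $h=1$, because $|E|$ is odd. So $b(r,hr)=1\neq0$. For $h=k^{\pm1}$ take $r=1$. Thus this form is switched on for *every* $h\ne1$. The cause is the pair of cross terms $\gamma(hg)+\gamma(hg^{-1})$.

If $g=g^{-1}$ for all $g$ and the characteristic is $2$, these two cross terms are equal and cancel. So $E$ should have exponent 2 and the coefficients characteristic 2.

**A second obstacle.** Let $E$ be a finite elementary abelian 2-group, $R=\mathbb F_2[E]$, and $b(r,t)=\gamma(rt)$, where $\gamma:R\to\mathbb F_2$ is linear with $\gamma(e)=1_O(e)$, $O\subseteq E\setminus\{1\}$. In characteristic 2 the square of $r=\sum r_e e$ is $\sum_e r_e^2e^2=\varepsilon(r)^2$, where $\varepsilon(r)=\sum_e r_e$. So $b(r,hr)=\gamma(hr^2)=\varepsilon(r)^2 1_O(h)$, a perfect switch. But we may only feed it with $r=\bar u$, $u=[z,y]$. The group $E$ acts trivially on $R/\ker\varepsilon$, so $(R\rtimes E)/\ker\varepsilon$ is abelian, hence $\varepsilon(\bar u)=0$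 always, and $w$ is a law. The cure is a second abelian factor $C=\langle c\rangle$ acting on the coefficients, so that $\varepsilon$ takes values in $S=\mathbb F_2[C]$ and $\varepsilon(1+c^{-1})=1+c^{-1}\ne0$. What comes out of the switch is $\varepsilon(\bar u)^2$. By the same argument $\varepsilon(\bar u)$ lies in the augmentation ideal of $S$; for $|C|=2$ this is $\{0,1+c\}$ and all its squares vanish. For $|C|\ge4$, $(1+c^{-1})^2=1+c^{-2}\ne0$. This explains the choices that follow.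

## Squaring in $\mathbb F_2[E\times C]$

Let $C=\langle c\rangle$ be cyclic of order $m$, where $m\ge4$ is a power of 2, and let $S=\mathbb F_2[C]$. Let $E$ be a finite elementary abelian 2-group, written multiplicatively, $O\subseteq E\setminus\{1\}$ any subset, $A=E\times C$, and $R=\mathbb F_2[A]=S[E]$. Define

* $\varepsilon:R\to S$, the $S$-algebra homomorphism with $\varepsilon(e)=1$ for $e\in E$;
* $\gamma:R\to S$, the $S$-linear map with $\gamma(e)=1_O(e)$ for $e\in E$, so $\gamma(1)=0$;
* $b:R\times R\to S$, $b(r,t)=\gamma(rt)$, which is biadditive and symmetric.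

Let $r=\sum_{e\in E}s_ee$ with $s_e\in S$. Since $R$ is commutative of characteristic 2 and $e^2=1$,
$$r^2=\sum_e s_e^2e^2=\sum_e s_e^2=\Bigl(\sum_e s_e\Bigr)^2=\varepsilon(r)^2\in S .$$
Hence $b(r,r)=\gamma(\varepsilon(r)^2)=\varepsilon(r)^2\gamma(1)=0$, so $b$ is alternating. For $h=ec^j\in A$,
$$b(r,hr)=\gamma(ec^jr^2)=c^j\varepsilon(r)^2\,1_O(e).\tag{1}$$

Example: $E=\{1,e\}$, $O=\{e\}$, $r=s_1+s_ee$. Then $er^2=(s_1^2+s_e^2)e$, and $b(r,er)=s_1^2+s_e^2=(s_1+s_e)^2$, as (1) predicts.

The form is not $A$-invariant: $b(hr,ht)=\gamma(h^2rt)$, and $h^2=c_h^2$ where $c_h$ is the $C$-component of $h$, so $b(hr,ht)=c_h^2\,b(r,t)$. We shall let $h$ act on $S$ as multiplication by $c_h^2$.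

## The class-2 groups $P(E,O)$ and their automorphisms

We need a finite group whose commutator form is $b$, *with an action of $A$*. In the proof of Theorem C we shall also need certain automorphisms of $E$ and $C$ to act, so we include them now.

Let $\mathcal H$ be the set of permutations of $A$ of the form $a\mapsto h\pi(a)$, where $h\in A$ and $\pi=\pi_E\times\pi_C\in\mathrm{Aut}(E)\times\mathrm{Aut}(C)$ with $\pi_E(O)=O$. Write $(h,\pi)$ for this permutation; it determines $h$ (the image of $1$) and then $\pi$. Since $h\pi(h'\pi'(a))=h\pi(h')\,\pi\pi'(a)$, we have $(h,\pi)(h',\pi')=(h\pi(h'),\pi\pi')$, and $\mathcal H$ is a group.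

**Lemma 1.** There is a finite 2-group $P=P(E,O)$ with a central subgroup identified with $S$ and $P/S\cong R$ (image of $p$ written $\bar p$), such that $[p,q]=b(\bar p,\bar q)$ for $p,q\in P$. It contains elements $\tilde a$ $(a\in A)$ with $\bar{\tilde a}=a$. The group $\mathcal H$ acts on $P$ by automorphisms: $(h,\pi)$ sends $\tilde a\mapsto\widetilde{h\pi(a)}$ and $s\mapsto c_h^2\,\pi_C(s)$ for $s\in S$, where $c_h$ is the $C$-component of $h$. In particular $h\in A$ acts on $P/S=R$ as multiplication by $h$.

(The group $S$ is additive, while $P$ is multiplicative. Thus $[p,q]=1$ in $P$ means $b(\bar p,\bar q)=0$.)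

A toy case to keep in mind: forget $C$ (so $S=\mathbb F_2$) and let $E=\{1,e\}$, $O=\{e\}$. Then $P$ has order $8$ and is generated by two involutions $\tilde1,\tilde e$ whose commutator is the central element of order 2. This is the dihedral group of order 8, and $e$ swaps the two generating involutions.

**Step 1: the group.** This step produces $P$ with the right commutators. The set $A$ is an $\mathbb F_2$-basis of $R$. Fix a total order on $A$, and let $\beta:R\times R\to S$ be the biadditive map with $\beta(a,a')=b(a,a')$ if $a<a'$ and $\beta(a,a')=0$ otherwise. On $P=R\times S$ put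
$$(r,s)(t,q)=(r+t,\ s+q+\beta(r,t)).$$
Associativity holds because both ways of bracketing $(r_1,s_1)(r_2,s_2)(r_3,s_3)$ give second coordinate $s_1+s_2+s_3+\beta(r_1,r_2)+\beta(r_1,r_3)+\beta(r_2,r_3)$. The identity is $(0,0)$ and $(r,s)^{-1}=(r,s+\beta(r,r))$. The subgroup $S=0\times S$ is central, with $P/S\cong R$, and $|P|=2^{|A|}|S|$ is a power of 2. Since $P/S$ is abelian, commutators lie in $S$, and comparing the two sides of $gk=kg[g,k]$ for $g=(r,s)$, $k=(t,q)$ gives
$$[g,k]=\beta(r,t)+\beta(t,r).$$
This equals $b(r,t)$: both sides are biadditive, so it suffices to check basis elements. For $a<a'$ we get $b(a,a')+0$. For $a>a'$ we get $0+b(a',a)=b(a,a')$ by symmetry. For $a=a'$ we get $0=b(a,a)$. Finally put $\tilde a=(a,0)$; then $\tilde a^2=(0,\beta(a,a))=1$.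

**Step 2: a presentation.** The purpose of this step is to remove the dependence on the order of $A$. Translations of $A$ do not preserve this order, hence not $\beta$, and $(r,s)\mapsto(hr,c_h^2s)$ need not be a homomorphism. The elements $\tilde a$ $(a\in A)$ and $s\in S$ generate $P$, since products of distinct $\tilde a$'s reach every coset of $S$. They satisfy the relations

* all relations of the group $S$, and $S$ is central;
* $\tilde a^2=1$ for $a\in A$;
* $[\tilde a,\tilde a']=b(a,a')$ for $a,a'\in A$.

In the abstract group with this presentation, we can move all factors from $S$ to the right, sort the $\tilde a$'s at the cost of central factors from $S$, and cancel equal neighbours. So every element is a product of distinct $\tilde a$'s in increasing order times an element of $S$, and the order is at most $2^{|A|}|S|=|P|$. The abstract group maps onto $P$, so it is isomorphic to $P$, and the presentation defines $P$.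

**Step 3: the automorphisms.** Here we check that the proposed maps respect the presentation. Let $(h,\pi)\in\mathcal H$ and extend $\pi$ to a ring automorphism of $R$. For $s\in S$ and $e\in E$, $\gamma(\pi(se))=\pi_C(s)1_O(\pi_E(e))=\pi_C(s)1_O(e)$, because $\pi_E(O)=O$. So $\gamma(\pi(r))=\pi_C(\gamma(r))$ for all $r\in R$. Together with $h^2=c_h^2\in C$ this gives
$$b(h\pi(a),h\pi(a'))=\gamma(h^2\pi(aa'))=c_h^2\,\pi_C(b(a,a')).$$
Now let $\tilde a\mapsto\widetilde{h\pi(a)}$ and $s\mapsto c_h^2\pi_C(s)$. The second map is an additive automorphism of $S$, so the relations of $S$ and its centrality are preserved; the images of the $\tilde a$ are again involutions; and the displayed identity says that the commutator relations are preserved. So we get an endomorphism of $P$.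

**Step 4: the action.** It remains to see that these endomorphisms compose as $\mathcal H$ does. On the $\tilde a$ this is the composition of permutations. On $S$, the endomorphism of $(h,\pi)(h',\pi')=(h\pi(h'),\pi\pi')$ is $s\mapsto c_h^2\,\pi_C(c_{h'})^2\,\pi_C\pi'_C(s)$, which is the composite of $s\mapsto c_{h'}^2\pi'_C(s)$ and $s\mapsto c_h^2\pi_C(s)$. The identity of $\mathcal H$ acts trivially, so all the maps are invertible and $\mathcal H$ acts by automorphisms. On $P/S=R$ the element $h\in A$ sends $a$ to $ha$, so it acts as multiplication by $h$. $\square$

**Lemma 2.** Let $p\in P$, $h=ec^j\in A$, and let $q\in P$ satisfy $\bar q=h^{-1}\bar p$. Then $[p,q]=c^{-j}\varepsilon(\bar p)^2\,1_O(e)\in S$.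

*Proof.* By Lemma 1, $[p,q]=b(\bar p,h^{-1}\bar p)$. As $h^{-1}=ec^{-j}$, apply (1). $\square$

Now we put many such groups together. Let $E$ be a profinite abelian group of exponent 2, and for each $i\ge 1$ let $E_i$ be a finite continuous quotient of $E$, $\bar O_i\subseteq E_i\setminus\{1\}$, and $O_i\subseteq E$ the preimage of $\bar O_i$. Let $A_i=E_i\times C$ and $P_i=P(E_i,\bar O_i)$, with attached $R_i,\varepsilon_i,\gamma_i$ and central subgroup $S_i\cong S$. The group $\hat A=E\times C$ acts on each $P_i$ through the finite quotient $A_i$. Hence it acts continuously on $\mathcal P=\prod_iP_i$, and $\mathcal P\rtimes\hat A$ is a profinite group. It embeds as a closed subgroup in $\hat A\times\prod_i(P_i\rtimes A_i)$, so it is pro-2.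

**Lemma 3.** Let $u\in\mathcal P$, and let $x\in\mathcal P\rtimes\hat A$ have image $h=ec^j$ in $\hat A$, with $e\in E$. Then
$$[u,u^x]=\Bigl(c^{-j}\varepsilon_i(\bar u_i)^2\,1_{O_i}(e)\Bigr)_{i\ge1}\in\prod_iS_i.\tag{2}$$

*Proof.* Write $x=ph$ with $p\in\mathcal P$. Then $u^x=(u^p)^h=h^{-1}\cdot u^p$. Conjugation by $p$ acts trivially on the abelian group $P_i/S_i$, so the image of $(u^x)_i$ in $R_i$ is $h^{-1}\bar u_i$. Apply Lemma 2 in $P_i$, noting that $1_{\bar O_i}$ at the image of $e$ equals $1_{O_i}(e)$. $\square$

## The pro-2 group $\mathcal P\rtimes(E\times C)$: proof of Theorem A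

**Step 1: the data.** We choose disjoint switches. Take $m=4$, $E=\prod_{n\ge1}C_2$ with coordinates $e=(e_n)$, and for $i\ge1$
$$O_i=\{e\in E:\ e_1=\dots=e_{i-1}=1,\ e_i\neq1\}.$$
So $e\in O_i$ means that the first non-trivial coordinate of $e$ is the $i$-th. These sets are clopen, pairwise disjoint and non-empty, and do not contain $1$. The set $O_i$ is the preimage of a one-point subset $\bar O_i\subseteq E_i\setminus\{1\}$, where $E_i=C_2^{\,i}$ is the quotient of $E$ given by the first $i$ coordinates. Let $G=\mathcal P\rtimes\hat A$ be the resulting pro-2 group. Since $\mathcal P$ is nilpotent of class $\le2$ and $\hat A$ is abelian, $G$ is soluble of derived length $\le3$.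

**Step 2: at most countably many values.** Let $x,y,z\in G$, and let $x$ have image $ec^j$ in $\hat A$. Since $\hat A$ is abelian, $u=[z,y]\in\mathcal P$, and (2) gives $w(x,y,z)=\bigl(c^{-j}\varepsilon_i(\bar u_i)^21_{O_i}(e)\bigr)_i$. The $O_i$ are pairwise disjoint, so at most one coordinate is non-zero. Hence every $w$-value lies in $\bigcup_iS_i$, a countable union of groups of order $2^4=16$.

**Step 3: infinitely many values.** We switch on each coordinate in turn. Fix $i$, choose $e\in O_i$, and put $x=e$, $y=c$, $z=(\tilde1)_{k\ge1}\in\mathcal P$. Then
$$u=[z,c]=z^{-1}z^c,\qquad z^c=c^{-1}\cdot z=(\widetilde{c^{-1}})_k ,$$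
so $\bar u_i=1+c^{-1}$ and the $i$-th coordinate of $w(x,y,z)$ is $(1+c^{-1})^2=1+c^{-2}=1+c^2\ne0$, since $c$ has order 4. The other coordinates are trivial because $e\notin O_k$ for $k\neq i$. So each $S_i$ contains a non-trivial $w$-value. Hence there are exactly $\aleph_0$ values, and $w(G)$ is infinite. This proves Theorem A and disproves the conjecture. $\blacksquare$

In this group we can see both missing ingredients of the earlier strategy. With $y=c$ and $z=(\tilde1)_k$ fixed, $x\mapsto w(x,y,z)$ takes infinitely many values. And $w$ is constant on a product of cosets: let $N$ be the kernel of $G\to P_1\rtimes A_1$ and let $a\in G$ have an $E_1$-component different from $1$. For $x\in aN$ and $y,z\in N$ only the first coordinate can be switched on, and $u_1=1$, so $w(x,y,z)=1$. This says nothing about $x$ close to $1$, where infinitely many values occur. The value set is, moreover, a sequence converging to $1$: each $S_i$ contains only finitely many values; a value $s\neq 1$ in $S_i$ is isolated, being the only value with $i$-th coordinate $s$; and values in $S_i$ tend to $1$ as $i\to\infty$.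

*Remark.* In the finite group $P_i\rtimes A_i$ the word $w$ is not a law, by Step 3. By (2) applied to this group, $w(x,y,z)\neq1$ forces the $E_i$-component of $x$ to lie in the one-point set $\bar O_i$, so $w(x,y,z)\ne1$ has probability at most $2^{-i}$. Hence there is no $\delta>0$, depending only on the word, such that a word holding with probability $>1-\delta$ in a finite group must be a law.

## Cantor–Bendixson derivatives and prescribed value sets: proof of Theorem B

**Definition.** For a topological space $X$ let $X^{(0)}=X$, let $X^{(\beta+1)}$ be the set of non-isolated points of $X^{(\beta)}$, and let $X^{(\lambda)}=\bigcap_{\beta<\lambda}X^{(\beta)}$ for limit ordinals $\lambda$. These are the *Cantor–Bendixson derivatives* of $X$. For countable compact Hausdorff $X$, the *rank* is the least $\beta$ with $X^{(\beta)}=\emptyset$.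

The ordinal space $\omega+1$ is a sequence with its limit, so $(\omega+1)^{(1)}$ is one point. The space $\omega\cdot2+1$ is two such sequences, with two points in the first derivative. We use three classical facts.

* (MS) (Mazurkiewicz–Sierpiński, 1920) Every infinite countable compact Hausdorff space $X$ is homeomorphic to the ordinal $\omega^\alpha n+1$ for a unique countable $\alpha\ge1$ and integer $n\ge1$. These are determined by the fact that $X^{(\alpha)}$ is finite with exactly $n$ points. Such spaces are metrizable and zero-dimensional.
* Zero-dimensional compact metrizable spaces embed in $\{0,1\}^{\mathbb N}$.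
* (Alexandroff–Hausdorff) Every non-empty compact metrizable space is a continuous image of the Cantor set.

(Only one $\alpha$ can make $X^{(\alpha)}$ finite and non-empty: the next derivative of a finite Hausdorff space is empty, and so are all later ones.)

**Necessity.** The value set of a profinite group is non-empty, and it is the continuous image of the compact space $G^3$ in a Hausdorff space. So it is compact Hausdorff, and it is countable by hypothesis.

For sufficiency, note that the values in Theorem A reflect the map $e\mapsto(1_{O_i}(e))_i$, whose image in $\{0,1\}^{\mathbb N}$ is a sequence converging to $0$. We now replace it by an arbitrary continuous map, so the $O_i$ may overlap. Then the full group $\mathcal P\rtimes\hat A$ will not do. If some $e$ lies in infinitely many $O_i$, then $x=e$, $y=c$ and $z$ with $z_i\in\{1,\tilde1\}$ chosen freely give a value whose $i$-th coordinate, for these $i$, is $0$ or $1+c^2$ as we please, so there are uncountably many values. The coordinates must be tied together.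

**Step 1: arbitrary patterns.** This step builds a group whose value set is a finite union of copies of a prescribed set. Let $E=\prod_{n\ge1}C_2$, $m=4$, and let $\chi=(\chi_i):E\to\{0,1\}^{\mathbb N}$ be any continuous map with $\chi(1)=0$. The set $O_i=\chi_i^{-1}(1)$ is clopen and does not contain $1$. A clopen subset of $E$ is a finite union of cylinders, so $O_i$ is the preimage of some $\bar O_i\subseteq E_i\setminus\{1\}$ for a quotient $E_i=C_2^{\,n_i}$ of $E$ on finitely many coordinates. Form $P_i$, $\mathcal P$ and $\mathcal P\rtimes\hat A$ as before Lemma 3, and let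
$$\mathcal P^*=\{p\in\mathcal P:\ \varepsilon_i(\bar p_i)\text{ is independent of }i\}.$$
Each $p\mapsto\varepsilon_i(\bar p_i)$ is a continuous homomorphism $\mathcal P\to S$, so $\mathcal P^*$ is a closed subgroup. It is $\hat A$-invariant, because $ec^j$ multiplies every $\varepsilon_i(\bar p_i)$ by $c^j$. It contains $(\tilde1)_i$ and all of $\prod_iS_i$. Put $G_\chi=\mathcal P^*\rtimes\hat A$, a closed subgroup of $\mathcal P\rtimes \hat A$, and for $p\in\mathcal P^*$ let $s(p)$ be the common value of the $\varepsilon_i(\bar p_i)$.

For $x,y,z\in G_\chi$ the element $u=[z,y]$ lies in $\mathcal P\cap G_\chi=\mathcal P^*$. If $x$ has image $ec^j$, then by (2)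
$$w(x,y,z)=\bigl(c^{-j}s(u)^2\chi_i(e)\bigr)_i=:c^{-j}s(u)^2\cdot\chi(e).$$
Here $e$, $j$ and $(y,z)$ can be chosen independently, so the value set is
$$\{\sigma\cdot\chi(e):\ \sigma\in\Sigma,\ e\in E\}\subseteq\prod_iS,\qquad \Sigma=\{c^{-j}s([z,y])^2:\ j\in\mathbb Z,\ y,z\in G_\chi\}\subseteq S .$$
The set $\Sigma$ is finite. It contains $0$ (take $z=1$) and $1+c^2\ne0$ (take $z=(\tilde1)_i$, $y=c$). Let $X=\chi(E)$, which contains $0$. Then the value set is
$$W=\bigcup_{0\ne\sigma\in\Sigma}\sigma X .$$
For $\sigma\ne0$ the map $X\to\sigma X$ is a continuous injection from a compact space to a Hausdorff space, so $\sigma X$ is homeomorphic to $X$. If $\sigma\ne\sigma'$ are non-zero, then $\sigma X\cap\sigma'X=\{0\}$, since a non-zero coordinate of a common point would equal both $\sigma$ and $\sigma'$.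

**Step 2: $\omega^\alpha+1$ occurs for every countable $\alpha\ge1$.** The finitely many copies in $W$ meet in one point; we let this be the point of highest rank, so that gluing does not change the type. By (MS), $\omega^\alpha+1$ has a one-point $\alpha$-th derivative. Embed $\omega^\alpha+1$ in $\{0,1\}^{\mathbb N}$ and, by a translation in the group $\{0,1\}^{\mathbb N}=\mathbb F_2^{\mathbb N}$, move this point to $0$. Let $X$ be the image, so $X^{(\alpha)}=\{0\}$. The space $E$ is a Cantor set, so there is a continuous surjection $\chi_0:E\to X$. Choose $e_0$ with $\chi_0(e_0)=0$ and put $\chi(e)=\chi_0(e_0e)$. Then $\chi(E)=X$ and $\chi(1)=0$, and Step 1 applies.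

We claim that $W^{(\beta)}=\bigcup_{\sigma\ne0}(\sigma X)^{(\beta)}$ for all $\beta$, by transfinite induction. At successors: the derivative of a finite union of closed sets is the union of their derivatives, since a point is a limit point of a finite union exactly when it is a limit point of one of the sets, and it lies in that set because the set is closed. At limits $\lambda$: let $y\in\bigcap_{\beta<\lambda}\bigcup_\sigma(\sigma X)^{(\beta)}$. As there are finitely many $\sigma$, one of them satisfies $y\in(\sigma X)^{(\beta)}$ for cofinally many $\beta<\lambda$, hence for all $\beta<\lambda$, because the derivatives decrease. The other inclusion is clear.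

Therefore $W^{(\alpha)}=\bigcup_{\sigma\ne0}\sigma X^{(\alpha)}=\{0\}$. The space $W$ is infinite, countable, compact and Hausdorff, so $W\cong\omega^\alpha+1$ by (MS).

**Step 3: finite value sets of every size.** For each $n\ge1$ we need a finite group $\Phi_n$ with exactly $n$ $w$-values. The value set of a direct product is the product of the value sets, and the trivial group has one value, so it suffices to treat $n=p$ prime.

Let $I$ be the augmentation ideal of the free associative algebra $\mathbb F_p\langle X,Y,Z\rangle$ (the polynomials without constant term), $J=I/I^6$, and $\Gamma=1+J$. As $J$ is finite with $J^6=0$, $\Gamma$ is a finite $p$-group. Write $\{\cdot,\cdot\}$ for the ring commutator. For $g=1+a$ and $k=1+a'$ in $\Gamma$, the identity $g^{-1}k^{-1}gk=1+g^{-1}k^{-1}(gk-kg)$ gives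
$$[g,k]=1+g^{-1}k^{-1}\{a,a'\}.\tag{3}$$
Let $x,y,z\in\Gamma$, $x=1+a$, and let $x_1,y_1,z_1$ be the linear parts of $x,y,z$. By (3), $[z,y]=1+B$ with $B\in J^2$ and $B\equiv B_1:=z_1y_1-y_1z_1\pmod{J^3}$. Next,
$$[z,y]^x=1+x^{-1}Bx=1+B+x^{-1}(Bx-xB)=1+B+x^{-1}\{B,a\}.$$
Apply (3) to $1+B$ and $1+B+x^{-1}\{B,a\}$. The ring commutator of $B$ with the second perturbation is $\{B,x^{-1}\{B,a\}\}$. Here $\{B,a\}\in J^3$, so $x^{-1}\{B,a\}-\{B,a\}\in J^4$, and $\{B,J^4\}\subseteq J^6=0$. So this commutator is $\{B,\{B,a\}\}\in J^5$, and multiplying it by elements of $1+J$ changes nothing. Finally, replacing $B$ by $B_1$ and $a$ by $x_1$ changes it only by elements of $J^6=0$. Altogether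
$$w(x,y,z)=1+f(x_1,y_1,z_1),\qquad f(x_1,y_1,z_1)=\{B_1,\{B_1,x_1\}\}\in J^5 .$$
For $(x_1,y_1,z_1)=(X,Y,Z)$ this is $f=B_1^2X-2B_1XB_1+XB_1^2$ with $B_1=ZY-YZ$. The monomial $ZYZYX$ occurs only in the first term, with coefficient $1$, so $f(X,Y,Z)\ne0$ for every $p$, including $p=2$.

Choose a linear map $\theta:J^5\to\mathbb F_p$ with $\theta(f(X,Y,Z))=1$. Since $J^6=0$, the subgroup $1+J^5$ is central in $\Gamma$ and isomorphic to $(J^5,+)$, so $1+\ker\theta$ is a normal subgroup. Put $\Phi_p=\Gamma/(1+\ker\theta)$. All $w$-values of $\Phi_p$ lie in the image of $1+J^5$, which has order $p$. The choice $x=1+\mu X$, $y=1+Y$, $z=1+Z$ gives $f=\mu f(X,Y,Z)$, on which $\theta$ takes the value $\mu$. As $\mu$ runs over $\mathbb F_p$ every element of this image occurs, so there are exactly $p$ values.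

**Step 4: all spaces.** We combine Steps 2 and 3. Let $X$ be a non-empty countable compact Hausdorff space. If $X$ is finite with $n$ points, use $\Phi_n$. Otherwise $X\cong\omega^\alpha n+1$ with $\alpha\ge1$ by (MS). Take $G_\chi\times\Phi_n$ with $G_\chi$ from Step 2. Its value set is a disjoint union of $n$ open copies of $\omega^\alpha+1$, so its $\alpha$-th derivative has exactly $n$ points, and it is homeomorphic to $\omega^\alpha n+1$ by (MS). The rank of $\omega^\alpha n+1$ is $\alpha+1$, so the ranks are unbounded among countable ordinals. $\blacksquare$

Whenever $X$ is infinite, the resulting group is a counterexample to the conjecture.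

## Power series and a dihedral factor: proof of Theorem C

The group of Theorem A maps onto $E=\prod_{n\ge 1} C_2$, which is not topologically finitely generated. To save generators we adjoin an element $t$ whose conjugation action generates $E$ from a single element. Then the acting group $K$ is no longer abelian, so $[z,y]$ need not lie in $\mathcal P$ and $x$ may act on $\mathcal P$ through $t$, where (2) says nothing. The word is changed accordingly: $x$ becomes a commutator, which forces its image into $E\times C$, and $[z,y]$ becomes $[[y_1,y_2],[y_3,y_4]^2]$. For the latter to have a useful value, $[y_3,y_4]$ must be able to have a non-trivial $C$-component, because an element $e\in E$ only produces a factor $1+e$, which $\varepsilon$ kills. So we also adjoin an involution $\iota$ inverting $C$.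

**Step 1: the acting group $K$.** Take $m=16$. Let $E=\mathbb F_2[[T]]$ as an additive compact group, and let $\mathbb Z_2=\overline{\langle t\rangle}$ act on $E$ by $t\cdot f=(1+T)f$; this is continuous since $(1+T)^{2^r}=1+T^{2^r}\to1$. Put $Q=E\rtimes\mathbb Z_2$, let $D=C\rtimes\langle\iota\rangle$ be dihedral of order 32, where $\iota$ inverts $C$, and let
$$K=Q\times D=(E\times C)\rtimes(\mathbb Z_2\times\langle\iota\rangle).$$
This is a pro-2 group. It is metabelian: $E\times C$ and $K/(E\times C)$ are abelian.

**Step 2: switches invariant under $t$.** We need $K$, not only $E\times C$, to act on the building blocks. For $i\ge1$ let $E_i=E/T^{i+1}E$ and $\bar O_i=\{T^i+T^{i+1}E\}\subseteq E_i\setminus\{0\}$. The preimage $O_i\subseteq E$ is the set of elements of valuation exactly $i$, so the $O_i$ are pairwise disjoint. Multiplication by $1+T$ induces an automorphism $\pi_i$ of $E_i$, and $(1+T)T^i\equiv T^i\pmod{T^{i+1}}$, so $\pi_i$ fixes $\bar O_i$. By Lemma 1, the group $(E_i\times C)\rtimes(\langle\pi_i\rangle\times\langle\iota\rangle)$, with $\pi_i$ acting on $E_i$ and $\iota$ on $C$, acts on $P_i=P(E_i,\bar O_i)$. It is a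 finite 2-group and a continuous quotient of $K$, with $t\mapsto\pi_i$. So $K$ acts continuously on $\mathcal P=\prod_{i\ge1}P_i$, and $\mathcal G=\mathcal P\rtimes K$ is a pro-2 group (it embeds in the product of $K$ and of finite 2-groups, as before Lemma 3). It is soluble of derived length $\le4$, since $\mathcal P$ has class $\le2$ and $K$ is metabelian. Its subgroup $\mathcal P\rtimes(E\times C)$ is of the type considered in Lemma 3.

One can check that the old word $w$ really fails in $\mathcal G$. Take $z=c$, $y=\iota$, so that $[z,y]=c^{-1}\iota^{-1}c\iota=c^{-2}=:h$, which is not in $\mathcal P$, and take $x=p\in\mathcal P$. With $q=[h,p]=(p^h)^{-1}p$ we have $h^p=hq$ and $[h,hq]=h^{-1}q^{-1}hq=(q^h)^{-1}q$, whose image in $R_i$ is $(1+h^{-1})\bar q_i=(1+h^{-1})^2\bar p_i=(1+c^4)\bar p_i$. Choosing each $p_i\in\{1,\tilde1\}$ freely gives uncountably many values.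

**Step 3: five generators.** Let $G$ be the closed subgroup of $\mathcal G$ generated by
$$z_0=(\tilde1)_i,\qquad e_0=1\in\mathbb F_2[[T]]=E,\qquad t,\qquad c,\qquad\iota .$$
We check that $K\le G$. The conjugates of $e_0$ by powers of $t$ include the elements $(1+T)^n$, $n\ge0$. These span $\mathbb F_2[T]$, which is dense in $E$, so $E\le G$. The remaining generators of $K$ are in $G$ by definition.

**Step 4: at most countably many values.** We check that (2) applies to $v$, for all arguments in $\mathcal G$. Since $K/(E\times C)$ is abelian, the images in $K$ of $[y_1,y_2]$ and $[y_3,y_4]$ lie in $E\times C$; the square of the second even lies in $C$. As $E\times C$ is abelian, $u=[[y_1,y_2],[y_3,y_4]^2]$ has trivial image in $K$, that is, $u\in\mathcal P$. Also $x=[x_1,x_2]\in\mathcal P\cdot(E\times C)$; let $ec^j$ be its image in $E\times C$. By (2), the $i$-th coordinate of $v=[u,u^x]$ is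
$$c^{-j}\varepsilon_i(\bar u_i)^2\,1_{O_i}(e).$$
The $O_i$ are disjoint, so at most one coordinate is non-zero. All $v$-values in $\mathcal G$, and a fortiori in $G$, lie in the countable set $\bigcup_iS_i$. Also $v(G)\le\prod_iS_i$ is elementary abelian.

**Step 5: infinitely many values in $G$.** For each $i\ge1$ we find arguments in $G$ that switch on exactly the $i$-th coordinate.

First we choose $u$. Let $y_1=z_0$, $y_2=c$. As in the proof of Theorem A, $p=[z_0,c]=z_0^{-1}z_0^c\in\mathcal P$ has $\bar p_i=1+c^{-1}$. Let $y_3=c$, $y_4=\iota$. Then $[c,\iota]=c^{-1}c^\iota=c^{-2}$, whose square is $c^{-4}$. So $u=[p,c^{-4}]=p^{-1}p^{c^{-4}}$. Since $p^{c^{-4}}=c^4\cdot p$, we get $\bar u_i=(1+c^4)(1+c^{-1})$ and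
$$\varepsilon_i(\bar u_i)^2=(1+c^8)(1+c^{-2})=1+c^6+c^8+c^{14}\ne0\quad\text{in }\mathbb F_2[C],\ |C|=16 .$$
(With $|C|=8$ the factor $1+c^8$ would vanish.)

Then we choose $x=[x_1,x_2]$. Let $x_1=f:=T^{i-1}(1+T)\in E$ and $x_2=t$. Since $t^{-1}ft=(1+T)^{-1}f$, in additive notation
$$[f,t]=-f+(1+T)^{-1}f=\frac{T}{1+T}\,f=T^i\in O_i ,$$
with trivial $C$-component. (For $i=1$: $-(1+T)+1=T$ in characteristic 2.)

All these arguments lie in $G$, because $z_0\in G$ and $K\le G$. The resulting value of $v$ is $1+c^6+c^8+c^{14}$ in coordinate $i$ and trivial in every other coordinate, because $T^i\notin O_k$ for $k\neq i$. Letting $i$ vary, we get infinitely many values. With Step 4, $v$ has exactly $\aleph_0$ values in the topologically 5-generated soluble pro-2 group $G$, and $v(G)$ is infinite. $\blacksquare$
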